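# Sawtooth sums and the number of closed Reeb orbits

## 1. A counting function whose error is a sum of sawtooths

For real $u$ let $\{u\}=u-\lfloor u\rfloor$ and put
$$s(u)=1-2\{u\}.$$
This is the sawtooth that jumps up to $1$ at each integer and then descends with slope $-2$. It is $1$-periodic, $|s|\le 1$, $s(k)=1$ for $k\in\mathbb Z$, $s(\tfrac12)=0$, and
$$\int_0^1 s=0,\qquad \int_0^1 s^2=\int_0^1(1-2u)^2\,du=\tfrac13 .$$
Two identities will be used late in the talk. If $v\notin\mathbb Z$, then $\{-v\}=1-\{v\}$, so $s(-v)=-s(v)$. And $\{u\}+\{u+\frac12\}=\{2u\}+\frac12$ gives $s(u+\tfrac12)=s(2u)-s(u)$.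

**Definition (marks).** Let $I$ be a countable set. To each $i\in I$ attach a number $a_i>0$ and a sign. If $i$ is positive, put marks on the half-line at $ka_i$ for all $k\ge1$. If $i$ is negative, put marks at $ka_i$ for odd $k\ge 1$ only. Write $b_i=1/a_i$. Let $N_i(T)$ be the number of marks of $i$ in $[0,T]$, let $N=\sum_iN_i$, and for a fixed integer $n\ge1$ let
$$G(T)=2N(T)-T+n,\qquad T\ge0. \tag{1}$$

Counting multiples gives $N_i(T)=\lfloor Tb_i\rfloor$ for $i$ positive and $N_i(T)=\lfloor (Tb_i+1)/2\rfloor$ for $i$ negative. So $N_i(T)$ grows like $\beta_iT$ with $\beta_i=b_i$ for $i$ positive and $\beta_i=b_i/2$ for $i$ negative. Put $G_i(T)=2N_i(T)-2\beta_iT$, twice the counting error. For $i$ positive this is $-2\{Tb_i\}$. For $i$ negative it is $2\lfloor\frac{Tb_i+1}2\rfloor-Tb_i=1-2\{\frac{Tb_i+1}2\}$. Hence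
$$G_i(T)=s(Tb_i)-1\ \ (i\text{ positive}),\qquad G_i(T)=s\big(\tfrac{Tb_i}2+\tfrac12\big)\ \ (i\text{ negative}). \tag{2}$$
So $G_i$ is periodic with period $a_i$ (positive) or $2a_i$ (negative), its mean is $-1$ or $0$ respectively, and its variance is $\frac13$ in both cases, whatever the size of $a_i$.

**Lemma 1 (sawtooth bound).** Suppose that $N(T)<\infty$ for all $T$, that $b_i/b_{i'}$ is irrational for all $i\ne i'$, and that $|G(T)|\le n$ for all $T\ge0$. Then $\sum_i\beta_i=\frac12$ and $\#I\le 3n^2$.

The heuristic is short: incommensurable periodic functions are uncorrelated, so the variance of $G$ should be $\frac13\#I$, while it is at most $n^2$ because $|G|\le n$. When $I$ is infinite this is not a proof, and Section 8 supplies one.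

As an example, take $n$ positive indices with $\sum b_i=\frac12$. Then $G=n+\sum_i(s(Tb_i)-1)=\sum_{i}s(Tb_i)$, so $|G|\le n$ holds. The bound has content: a single negative index with $a=1$ has $\beta=\frac12$, but $G(1)=2-1+n=n+1$.

What this is for: $i\in I$ will be a simple closed orbit of a Reeb flow on a hypersurface in $\mathbb R^{2n}$, $a_i$ will be its mean index, and the marks will be the mean indices of its "good" iterates. The problem is whether $I$ is finite. A homological hypothesis on the flow will be converted into $|G|\le n$.

## 2. Star-shaped domains and the dimension requirement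

Let $n\ge2$ and let $W\subset\mathbb R^{2n}$ be a star-shaped domain with smooth boundary. The standard Liouville form restricts to a contact form on $\partial W$; let $\xi$ be its kernel. We study the Reeb flow. The action $\mathcal A(x)$ of a closed orbit is its period. Each closed orbit is $x=y^k$ with $y$ prime (simple) and $k\ge1$, and $\mathcal A(y^k)=k\mathcal A(y)$.

The flow is a *pseudo-rotation* if it has finitely many prime closed orbits. It is *non-degenerate* if for each closed orbit, iterates included, the linearized return map on $\xi$ does not have $1$ as an eigenvalue. Then there are finitely many closed orbits below any given action. It is *dynamically convex* if $\mu_-(x)\ge n+1$ for every closed orbit, where $\mu_-$ is the lower semicontinuous extension of the Conley–Zehnder index. For non-degenerate orbits this says $\mu(x)\ge n+1$.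

For $t\in\mathbb R$ and a field $\mathbb F$ let $\mathrm{SH}^t(W;\mathbb F)$ be the filtered, non-equivariant symplectic homology, generated in action below $t$; $\dim$ means total dimension over all degrees. A theorem of Çineli–Ginzburg–Gürel says that if the flow on $\partial W$ is a dynamically convex pseudo-rotation, then
$$\dim\mathrm{SH}^t(W;\mathbb F)=1\quad\text{for every }t>0\text{ and every field }\mathbb F.$$
Call this the *dimension requirement*. The question, from Erman Cineli, Viktor L. Ginzburg, Basak Z. Gurel, "Filtered Symplectic Homology and Closed Reeb Orbits", arXiv:2606.13372 (2026), is whether it can be reversed: if the flow is non-degenerate and dynamically convex and the dimension requirement holds, must there be only finitely many prime closed orbits? The answer is yes. Only the fields $\mathbb F_2$ and $\mathbb Q$ are needed, and dynamical convexity need not be assumed.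

Let $\hat\mu(x)=\lim_k\mu(x^k)/k$ denote the mean index, so $\hat\mu(x^k)=k\hat\mu(x)$. Positive and negative prime orbits and bad orbits are defined in Section 3.

**Theorem.** Let $W\subset\mathbb R^{2n}$, $n\ge2$, be star-shaped with non-degenerate Reeb flow on $\partial W$, and let $\dim\mathrm{SH}^t(W;\mathbb F)=1$ for all $t>0$ and $\mathbb F=\mathbb F_2,\mathbb Q$. Then:

1. The number $r$ of prime closed orbits is finite, and the flow is dynamically convex.
2. Exactly $n$ prime orbits are positive. Either there are no bad orbits and $r=n$, or $n+1\le r\le (n-1)^2$.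
3. If $n=2$ or $n=3$, then $r=n$ and there are no bad orbits.
4. Distinct closed orbits have distinct actions; action is proportional to mean index; $\hat\mu(x)/\hat\mu(y)$ is irrational for distinct primes $x,y$; and $\sum_{pos}\hat\mu(x_i)^{-1}+\frac12\sum_{neg}\hat\mu(x_i)^{-1}=\frac12$.

Part 1 answers the question. Together with the Çineli–Ginzburg–Gürel theorem it gives the following.

**Corollary.** A non-degenerate Reeb flow on $\partial W$ is a dynamically convex pseudo-rotation if and only if it satisfies the dimension requirement.

Whether $r>n$ can occur for $n\ge4$ is not determined here.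

## 3. Indices, bad orbits and exact sequences

The Conley–Zehnder index $\mu(x)$ is computed from the linearized flow on $\xi$ along $x$, a path of symplectic matrices of size $2(n-1)$, in a trivialization that extends over a disk in $\partial W$.

**Definition (good and bad).** A closed orbit $x=y^k$, $y$ prime, is bad if $\mu(x)\not\equiv\mu(y)$ mod $2$, and good otherwise. In particular prime orbits are good.

Which iterates are bad? Let $P$ be the return map of the prime orbit $y$. The index satisfies $(-1)^{\mu(y^k)-(n-1)}=\operatorname{sign}\det(I-P^k)$. In this determinant a real pair $\lambda,\lambda^{-1}$ of eigenvalues of $P^k$ contributes $(1-\lambda)(1-\lambda^{-1})$, which is negative exactly when $\lambda>0$; pairs on the unit circle and non-real quadruples contribute positively. So the parity of $\mu(y^k)$ is governed by the parity of the number of eigenvalues of $P^k$ in $(0,1)$. These come from eigenvalues of $P$ in $(0,1)$, from those in $(-1,0)$ when $k$ is even, and from non-real eigenvalues, which occur in conjugate pairs and contribute an even number. Therefore either all iterates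 of $y$ are good, and we call $y$ *positive*; or exactly the even iterates are bad, and we call $y$ *negative*. The latter happens if and only if $P$ has an odd number of eigenvalues in $(-1,0)$.

For example, let $n=2$ and let $P$ have eigenvalues $-2,-\frac12$. Then $\det(I-P)>0$, so $\mu(y)$ is odd, while $\det(I-P^2)=(1-4)(1-\frac14)<0$, so $\mu(y^2)$ is even: $y$ is negative and $y^2$ is bad.

We use the following facts. All thresholds $t$ lie outside the action spectrum, which is discrete.

**(F1)** For small $t>0$, $\mathrm{SH}^t(W;\mathbb F)=\mathbb F$ in degree $n$ (the constants). If $A$ is the only action value in $[A-\varepsilon,A+\varepsilon]$, there is a long exact sequence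
$$\cdots\to\mathrm{SH}_m^{A-\varepsilon}\to \mathrm{SH}_m^{A+\varepsilon}\to\bigoplus_{\mathcal A(x)=A}\mathrm{SH}_m(x)\to \mathrm{SH}_{m-1}^{A-\varepsilon}\to\cdots . \tag{3}$$
The local complex of $x$ has one generator in each of the degrees $\mu(x),\mu(x)+1$, with differential $0$ if $x$ is good and $\pm2$ if $x$ is bad. So $\mathrm{SH}(x;\mathbb F_2)$ always has dimension $2$, in degrees $\mu(x)$ and $\mu(x)+1$; $\mathrm{SH}(x;\mathbb Q)$ is the same for $x$ good and is $0$ for $x$ bad. (Bourgeois–Oancea, Duke Math. J. 2009.)

**(F2)** Filtered $S^1$-equivariant homology $\mathrm{SH}^{S^1,t}(W;\mathbb Q)$ has the analogous exact sequence, with $\mathrm{SH}^{S^1}(x;\mathbb Q)=\mathbb Q$ in degree $\mu(x)$ if $x$ is good and $0$ if $x$ is bad. For fixed $t$ it is bounded below in degree, since only finitely many orbits and the constants (degrees $\ge n$) contribute. The Gysin sequence comes from a short exact sequence of action-filtered complexes, so it holds for each $t$: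
$$\cdots\to\mathrm{SH}^t_m\to \mathrm{SH}^{S^1,t}_m\to \mathrm{SH}^{S^1,t}_{m-2}\to \mathrm{SH}^t_{m-1}\to\cdots. \tag{4}$$
(Bourgeois–Oancea, J. Topol. Anal. 2013 and IMRN 2017.)

**(F3)** At least one closed orbit exists (Rabinowitz 1978).

**(F4)** Bott's formula: for $x$ prime with return map $P$,
$$\mu(x^k)=\sum_{\omega^k=1}B(\omega), \tag{5}$$
where $B(\omega)=\mu_\omega(x)$ is integer valued, invariant under $\omega\mapsto\bar\omega$, and locally constant on $S^1\setminus\sigma(P)$. Its counterclockwise jump across an eigenvalue $\omega$ is $S^+-S^-$, where the splitting numbers satisfy $0\le S^\pm\le\dim\ker(P-\omega)$. (Long, *Index Theory for Symplectic Paths with Applications*.)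

For instance, if $P$ has no eigenvalue on the unit circle, then $B$ is constant and $\mu(x^k)=k\mu(x)$, so $\hat\mu(x)=\mu(x)$.

## 4. Irrational ellipsoids by hand

Let $\partial W=\{\sum_l\pi|z_l|^2/A_l=1\}$ with $A_i/A_l$ irrational for $i\ne l$. The Reeb flow is $z_l\mapsto e^{2\pi it/A_l}z_l$. A point with two non-zero coordinates $z_i,z_l$ can only close up at a time $t$ with $t/A_i,t/A_l\in\mathbb Z$, which is impossible. So the prime orbits are the $n$ coordinate circles $x_i$, with actions $A_i$.

Along $x_i^k$ the space $\xi$ is spanned by the other coordinates, and the $l$-th one is rotated by $kA_i/A_l$ turns. This contributes $2\lfloor kA_i/A_l\rfloor+1$ to the index in the coordinate frame. The frame that extends over a disk is different: together with the Liouville field and the Reeb field, it extends over the disk to a frame of $\mathbb C^n$ and so is homotopic to the standard one. Relative to the standard frame, the Liouville and Reeb fields make $k$ positive turns in the $z_i$-plane. So the disk frame of $\xi$ makes $-k$ turns relative to the coordinate frame, and the index in it is larger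 by $2k$. Thus
$$\mu(x_i^k)=2k+\sum_{l\ne i}\Big(2\Big\lfloor\frac{kA_i}{A_l}\Big\rfloor+1\Big)=n-1+2\sum_{l=1}^n\Big\lfloor\frac{kA_i}{A_l}\Big\rfloor .$$
The last sum counts the closed orbits of action at most $kA_i$. So the $j$-th closed orbit in order of action has index $n-1+2j$. With $n=2$, $A_1=1$, $A_2=\sqrt2$, the orbits of action $1,\sqrt2,2,2\sqrt2,3$ have indices $3,5,7,9,11$. All eigenvalues lie on the circle, so all orbits are good.

The dimension requirement can be seen directly, using that the total homology ($t\to\infty$) vanishes. Suppose that $\mathrm{SH}^t=\mathbb F$ in degree $n+2j$ after $j$ orbits; this holds for $j=0$. The next orbit has local homology in degrees $n+2j+1$ and $n+2j+2$. If the connecting map from degree $n+2j+1$ to $\mathrm{SH}^t_{n+2j}=\mathbb F$ were zero, the class in degree $n+2j$ would survive. Later orbits have local homology only in degrees $\ge n+2j+3$ and could never kill it, contradicting the vanishing in the limit. So the connecting map is an isomorphism, and after the crossing one has $\mathbb F$ in degree $n+2j+2$ only.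

Finally $a_i=\hat\mu(x_i)=2A_i\sum_l A_l^{-1}$. So mean index is proportional to action, $\sum_ib_i=\frac12$, and $G(T)=\sum_{i=1}^ns(Tb_i)$ as in Section 1. The proof recovers as much of this picture as it can from the dimension requirement.

From now on, the hypotheses of the Theorem are in force.

## 5. Crossing one orbit: the index sequence $n+1,n+3,n+5,\dots$

**Step 5.1. Distinct actions.** The purpose is to be able to cross orbits one at a time. Work over $\mathbb F_2$ and suppose $\nu\ge1$ orbits have action $A$. The three terms of the exact triangle (3) have total dimensions $1,1,2\nu$. In an exact triangle each dimension is at most the sum of the other two, so $2\nu\le2$ and $\nu=1$. All closed orbits have distinct actions.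

**Step 5.2. Two types of crossing.** This step lists what exactness allows. Let $\mathrm{SH}^{A-\varepsilon}$ and $\mathrm{SH}^{A+\varepsilon}$ be one-dimensional, in degrees $d$ and $d'$, and let the orbit $x$ at action $A$ have local homology of dimension $2$ (degrees $\mu(x),\mu(x)+1$). By exactness the local homology has dimension equal to the sum of the dimensions of the cokernel and the kernel of $\mathrm{SH}^{A-\varepsilon}\to\mathrm{SH}^{A+\varepsilon}$. This sum is $2$ only if that map is zero. Then the local homology is one copy of $\mathbb F$ in degree $d'$, the image of $\mathrm{SH}^{A+\varepsilon}$, and one copy in degree $d+1$, mapped onto $\mathrm{SH}^{A-\varepsilon}_d$. So $\{\mu(x),\mu(x)+1\}=\{d+1,d'\}$, and one of the following holds: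

* (I) $\mu(x)=d+1$ and $d'=d+2$;
* (II) $\mu(x)=d=d'$.

In the ellipsoid every crossing is of type (I). A natural first try is to conclude from the long exact sequence over a single field that this is always so. It stops here: type (II) is perfectly consistent with (3). One needs the equivariant theory, which lives over $\mathbb Q$; there bad orbits are invisible, and $\mathbb F_2$ is needed to see them again.

**Step 5.3. The equivariant homology is forced.** This prepares the exclusion of type (II). Let $\mathrm{SH}^t(W;\mathbb Q)=\mathbb Q$ in degree $d$ only. We claim that $\mathrm{SH}^{S^1,t}=\mathbb Q$ in degrees $d,d+2,d+4,\dots$ and $0$ otherwise. If $m\ne d,d+1$, then $\mathrm{SH}^t_m=\mathrm{SH}^t_{m-1}=0$ and (4) gives $\mathrm{SH}^{S^1,t}_m\cong\mathrm{SH}^{S^1,t}_{m-2}$. Since the homology is bounded below, it vanishes in all degrees $m<d$. For $m=d$, (4) contains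
$$\mathrm{SH}^{S^1,t}_{d-1}=0\to\mathrm{SH}^t_d=\mathbb Q\to\mathrm{SH}^{S^1,t}_d\to\mathrm{SH}^{S^1,t}_{d-2}=0,$$
so $\mathrm{SH}^{S^1,t}_d=\mathbb Q$. For $m=d+1$, it contains $\mathrm{SH}^t_{d+1}=0\to\mathrm{SH}^{S^1,t}_{d+1}\to\mathrm{SH}^{S^1,t}_{d-1}=0$, so $\mathrm{SH}^{S^1,t}_{d+1}=0$. For $m\ge d+2$ the isomorphism $\mathrm{SH}^{S^1,t}_m\cong\mathrm{SH}^{S^1,t}_{m-2}$ gives the claim by induction.

**Step 5.4. Good orbits are of type (I) over $\mathbb Q$.** The purpose is to pin down the indices of good orbits. Suppose $x$ is good and of type (II) over $\mathbb Q$, so $\mu(x)=d=d'$. By Step 5.3 applied at $A-\varepsilon$ and at $A+\varepsilon$, the equivariant version of (3) reads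
$$0=\mathrm{SH}^{S^1}_{d+1}(x)\to\underbrace{\mathrm{SH}^{S^1,A-\varepsilon}_d}_{\mathbb Q}\to\underbrace{\mathrm{SH}^{S^1,A+\varepsilon}_d}_{\mathbb Q}\to\underbrace{\mathrm{SH}_d^{S^1}(x)}_{\mathbb Q}\to \mathrm{SH}_{d-1}^{S^1,A-\varepsilon}=0,$$
and dimensions $1,1,1$ in a short exact sequence are impossible.

Over $\mathbb Q$ bad orbits do not change $\mathrm{SH}^t$. So the degree starts at $n$ and increases by $2$ exactly at each good orbit. If $y_1,y_2,\dots$ are the good orbits in order of action, then
$$\mu(y_j)=n-1+2j,\qquad j=1,2,\dots. \tag{6}$$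
There are infinitely many: a prime orbit exists by (F3), and its odd iterates are good.

**Step 5.5. Bad orbits are of type (II) over $\mathbb F_2$.** This gives the indices of bad orbits. By (6) good orbits have index $\equiv n+1$ mod $2$; prime orbits are good, so bad orbits have index $\equiv n$. Over $\mathbb F_2$ the degree $d$ of $\mathrm{SH}^t$ starts at $n$ and changes by $0$ or $2$, so $d\equiv n$ always. Type (I) has $\mu=d+1\equiv n+1$ and type (II) has $\mu=d\equiv n$. Hence good orbits are of type (I) and bad ones of type (II). If a bad orbit $z$ is preceded in action by exactly $g$ good orbits, the degree just before $z$ is $n+2g$, and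
$$\mu(z)=n+2g. \tag{7}$$
Here $g\ge1$, because the prime orbit underlying $z$ is good and precedes $z$.

**Step 5.6. Dynamical convexity.** By (6) and (7), every closed orbit has index at least $n+1$. This is the second half of part 1 of the Theorem.

## 6. Bott's formula and the proportionality of action and mean index

**Lemma 2.** For every prime $x$ there are finitely many distinct irrational $\theta_q\in(0,\frac12)$ and integers $c_q$ with
$$\mu(x^k)=k\hat\mu(x)+X_x(k),\qquad X_x(k)=-\sum_q c_q\,s(k\theta_q)\quad(k\ge1),\qquad \sum_q|c_q|\le n-1, \tag{8}$$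
and $\sum_q|c_q|\le n-2$ if $x$ is negative. In particular $|X_x(k)|\le n-1$.

**Proof.** The purpose is to control the deviation of $\mu(x^k)$ from linear growth, and to know its exact form. Since all iterates are non-degenerate, no eigenvalue of $P$ is a root of unity. Let $e^{2\pi i\theta_q}$, $\theta_q\in(0,\frac12)$, be the distinct eigenvalues on the open upper half circle; each $\theta_q$ is irrational. Let $c_q$ be the counterclockwise jump of $B$ there. By conjugation invariance the jump at $e^{-2\pi i\theta_q}$ is $-c_q$. So at any $e^{2\pi i\theta}$ with $\theta\in[0,1)$ which is not an eigenvalue, $B$ equals $B(1)$ plus the sum of those $c_q$ with $\theta\in(\theta_q,1-\theta_q)$. Roots of unity are not eigenvalues, so this applies to every term of (5). The $k$-th root $e^{2\pi ij/k}$ has $j/k\in(\theta_q,1-\theta_q)$ exactly for $\lfloor k\theta_q\rfloor+1\le j\le k-1-\lfloor k\theta_q\rfloor$, which is $k-1-2\lfloor k\theta_q\rfloor$ values of $j$. Since $k-1-2\lfloor k\theta_q\rfloor=k(1-2\theta_q)-s(k\theta_q)$,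
$$\mu(x^k)=k\,B(1)+\sum_q c_q\big(k-1-2\lfloor k\theta_q\rfloor\big)=k\Big[B(1)+\sum_q c_q(1-2\theta_q)\Big]-\sum_q c_q\,s(k\theta_q).$$
Dividing by $k\to\infty$ shows that the bracket is $\hat\mu(x)$.

By (F4), $|c_q|=|S^+-S^-|\le\dim\ker(P-e^{2\pi i\theta_q})$, which is at most the algebraic multiplicity. Since $P$ has $2(n-1)$ eigenvalues and the spectrum is symmetric under conjugation, at most $n-1$ of them, with multiplicity, lie on the open upper half circle. If $x$ is negative, $P$ has a real pair $\lambda,\lambda^{-1}$ with $\lambda\in(-1,0)$; this removes two eigenvalues and leaves at most $n-2$. $\square$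

For example, for $x_1$ on a four-dimensional ellipsoid with $\rho=A_1/A_2$, Section 4 gives $\mu(x_1^k)=2k+2\lfloor k\rho\rfloor+1=k(2+2\rho)+s(k\rho)$.

**Step 6.1. Mean indices are positive.** We need this in order to divide by mean indices. Let $x$ be prime and $a=\hat\mu(x)$. For odd $k$ the orbit $x^k$ is good; write $x^k=y_{j(k)}$. As $k$ runs through $1,3,5,\dots$ the action increases, so $j(k)$ increases by at least $1$, and by (6) $\mu(x^k)$ increases by at least $2$. Hence $a\ge1$.

**Step 6.2. Action is proportional to mean index.** This turns the ordering by action in (6) into an ordering by mean index. Let $x$ be prime with action $A$. By (6) and Lemma 2, for odd $k$,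
$$|2j(k)-ka|=|X_x(k)-(n-1)|\le 2(n-1),$$
so $j(k)/k\to a/2$. Let $x'$ be another prime, with $A',a',j'$. For large odd $k$ choose an odd $k'$ with $k'A'\le kA<(k'+2)A'$. Since the $y_j$ are ordered by action, $j'(k')\le j(k)\le j'(k'+2)$. Divide by $k\to\infty$ and use $k'/k\to A/A'$: the outer terms tend to $\frac{a'}2\frac A{A'}$, so $a=a'A/A'$. Hence $\mathcal A=\kappa\hat\mu$ on prime orbits with one constant $\kappa>0$, and on all closed orbits since both sides multiply by $k$ under iteration.

**Step 6.3. Irrational ratios.** Let $x_i$, $i\in I$, be the prime orbits. The set $I$ is countable because there are finitely many orbits below each action. Put $a_i=\hat\mu(x_i)$ and $b_i=1/a_i$. If $b_i/b_{i'}$ were rational for some $i\ne i'$, there would be integers $k,l\ge1$ with $ka_i=la_{i'}$. Then the distinct orbits $x_i^k$ and $x_{i'}^l$ would have equal action, against Step 5.1. So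
$$b_i/b_{i'}\notin\mathbb Q\qquad(i\ne i'). \tag{9}$$

## 7. The bound $|G|\le n$ for the flow

Take the marks of Section 1 with this $I$, these $a_i$, and the signs of the prime orbits. The marks are then exactly the mean indices $T_j=\hat\mu(y_j)$ of the good orbits. By Step 6.2 and Step 5.1, $T_1<T_2<\cdots$, and $T_j\to\infty$. So $N(T)=\#\{j:T_j\le T\}$ is finite for every $T$.

**Step 7.1. Values of $G$ at the marks.** This step verifies the main hypothesis of Lemma 1. Put
$$X_j=\mu(y_j)-T_j=n-1+2j-T_j .$$
By Lemma 2, $|X_j|\le n-1$. On $[T_j,T_{j+1})$ we have $N=j$, so $G$ has slope $-1$. It starts at $G(T_j)=2j-T_j+n=1+X_j$ and descends to the left limit $2j-T_{j+1}+n=X_{j+1}-1$ at $T_{j+1}$. On $[0,T_1)$ it descends from $n$ to $n-T_1=X_1-1$. All these end values lie in $[-n,n]$, so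
$$|G(T)|\le n\qquad(T\ge0). \tag{10}$$

Together with (9), all hypotheses of Lemma 1 hold. Its conclusion gives $r\le3n^2$, which finishes part 1 of the Theorem. The identity $\sum\beta_i=\frac12$ is the last item of part 4, whose other items are Steps 5.1, 6.2 and 6.3. It remains to prove Lemma 1.

## 8. Fourier averages of the counting function: proof of Lemma 1

**Step 8.1. Densities.** The aim is $\sum\beta_i=\frac12$ and the convergence of $\sum b_i$. In both cases
$$\tfrac{Tb_i-1}2\le N_i(T)\le Tb_i .$$
Indeed, put $u=Tb_i$. If $i$ is positive, then $N_i=0$ for $u<1$, and $N_i\ge u-1\ge\frac{u-1}2$ for $u\ge1$; the upper bound is clear. If $i$ is negative, then $N_i>\frac{u+1}2-1=\frac{u-1}2$. Also $N_i=0$ for $u<1$, and $N_i\le\frac{u+1}2\le u$ for $u\ge1$. From $G\le n$ we get $2N(T)=G(T)+T-n\le T$. So for finite $S\subset I$ we have $\sum_{i\in S}\frac{Tb_i-1}2\le\frac T2$; dividing by $T\to\infty$ gives $\sum_Sb_i\le1$, and hence $\sum_{i\in I}b_i\le1$. Since $N_i(T)/T\to\beta_i$ with $N_i(T)/T\le b_i$ summable, and $N(T)=\frac T2+O(1)$, dominated convergence yields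
$$\sum_{i\in I}\beta_i=\tfrac12 . \tag{11}$$

One might hope that densities alone bound $\#I$. They do not: (11) can hold for an infinite family. For example, let all indices be positive and $b_i=\frac{\pi-1}2\pi^{-i}$, $i\ge1$. Then $\sum b_i=\frac12$. The ratios $\pi^{i'-i}$ are irrational because $\pi$ is transcendental, and $N(T)=\frac T2+o(T)$ by dominated convergence. What must fail for this family is the bounded error, and this is what we now exploit.

**Step 8.2. The decomposition.** For each $T$ the sums $\sum_iN_i(T)$ and $\sum_i\beta_iT$ converge. So by (11)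
$$G=n+\sum_{i\in I}G_i\quad\text{pointwise, with absolute convergence.} \tag{12}$$
The obvious plan is to compute the mean square of (12) term by term. If $I$ is infinite this breaks down: each $G_i$ has variance $\frac13$ regardless of $i$, so the tail of the series is not small in mean square, and passing to the limit is unjustified. What is true is that a tail oscillates slowly. Its total variation per unit length is small, so its Fourier average at any fixed non-zero frequency is small. One frequency at a time, the tail can be removed; Bessel's inequality then replaces the forbidden term-by-term computation.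

**Step 8.3. Averages of periodic functions.** For $\lambda\in\mathbb R\setminus\{0\}$ let
$$M_\lambda(h)=\lim_{T\to\infty}\frac1T\int_0^Th(t)e^{-2\pi i\lambda t}\,dt$$
when the limit exists. Clearly $M_\lambda(1)=0$. Let $h$ be bounded, piecewise linear, of period $\tau$. Then $\int_0^{K\tau}he^{-2\pi i\lambda t}dt=\big(\sum_{k<K}e^{-2\pi i\lambda k\tau}\big)\int_0^\tau he^{-2\pi i\lambda t}dt$. If $\lambda\tau\in\mathbb Z$, then $M_\lambda(h)$ is the Fourier coefficient of $h$ at $\lambda$. If $\lambda\tau\notin\mathbb Z$, the geometric sum is bounded and $M_\lambda(h)=0$. The frequencies of $G_i$ are $b_i\mathbb Z$ (positive) or $\frac12b_i\mathbb Z$ (negative). Because the ratios $b_i/b_{i'}$ are irrational, the sets of non-zero frequencies for different $i$ are disjoint.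

**Lemma 3.** If $\lambda\ne0$ is a frequency of $G_{i_0}$, then $M_\lambda(G)$ exists and equals $M_\lambda(G_{i_0})$.

**Proof.** Let $S\ni i_0$ be finite, $b_{S^c}=\sum_{i\notin S}b_i$, and
$$R_S(t)=\sum_{i\notin S}G_i(t)=2\sum_{i\notin S}N_i(t)-2t\sum_{i\notin S}\beta_i .$$
This is piecewise linear with locally finitely many jumps, and a difference of two non-decreasing functions vanishing at $0$, each at most $2b_{S^c}T$ on $[0,T]$ (because $N_i(T)\le Tb_i$ and $\beta_i\le b_i$). So the variation of $R_S$ on $[0,T]$ is at most $4b_{S^c}T$, and $|R_S(T)|\le2b_{S^c}T$. Integrating by parts, with $R_S(0)=0$,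
$$\Big|\frac1T\int_0^TR_Se^{-2\pi i\lambda t}dt\Big|\le\frac{|R_S(T)|+\operatorname{Var}_{[0,T]}R_S}{2\pi|\lambda|\,T}\le\frac{6\,b_{S^c}}{2\pi|\lambda|}\le\frac{b_{S^c}}{|\lambda|}.$$
For $i\in S\setminus\{i_0\}$ the number $\lambda$ is not a frequency of $G_i$, so $M_\lambda(G_i)=0$. Since $G=n+\sum_{i\in S}G_i+R_S$,
$$\limsup_{T\to\infty}\Big|\frac1T\int_0^TGe^{-2\pi i\lambda t}dt-M_\lambda(G_{i_0})\Big|\le\frac{b_{S^c}}{|\lambda|}.$$
The left side does not depend on $S$. Let $S$ increase to $I$; then $b_{S^c}\to0$. $\square$

**Step 8.4. Bessel's inequality.** This converts the bound on $G$ into a bound on $\#I$. Let $\Lambda$ be a finite set of non-zero frequencies of the $G_i$ and $H(t)=\sum_{\lambda\in\Lambda}M_\lambda(G)e^{2\pi i\lambda t}$. Expand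
$$0\le\frac1T\int_0^T|G-H|^2=\frac1T\int_0^TG^2-2\operatorname{Re}\sum_{\lambda\in\Lambda}\overline{M_\lambda(G)}\,\frac1T\int_0^TGe^{-2\pi i\lambda t}dt+\frac1T\int_0^T|H|^2 .$$
As $T\to\infty$ the middle term tends to $-2\sum_\Lambda|M_\lambda(G)|^2$ and the last to $\sum_\Lambda|M_\lambda(G)|^2$. Hence
$$\sum_{\lambda\in\Lambda}|M_\lambda(G)|^2\le\limsup_{T\to\infty}\frac1T\int_0^TG^2\le n^2 .$$
Let $S\subset I$ be finite. The non-zero frequency sets are disjoint, so letting $\Lambda$ exhaust the non-zero frequencies of the $G_i$, $i\in S$, and using Lemma 3,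
$$\sum_{i\in S}\ \sum_{\lambda\ne0}|M_\lambda(G_i)|^2\le n^2,$$
where the inner sum runs over the frequencies of $G_i$. By Parseval, it is the variance of $G_i$, that is, $\frac13$. So $\#S\le3n^2$ for every finite $S\subset I$, and $\#I\le3n^2$. This proves Lemma 1. $\square$

The flow therefore has at most $3n^2$ prime closed orbits, and parts 1 and 4 of the Theorem are proved.

## 9. The exact second moment: $p=n$ and $r\le(n-1)^2$

Now $I$ is finite, so the term-by-term computation is legitimate. Let $p$ be the number of positive primes, and write $\langle\cdot\rangle$ for the mean over $t\ge0$.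

**Step 9.1. Moments of $G$ from the sawtooths.** First we show $\langle G_iG_{i'}\rangle=\langle G_i\rangle\langle G_{i'}\rangle$ for $i\ne i'$. Let $f_i$ be a partial Fourier sum of $G_i$, containing the constant term, with $\langle|G_i-f_i|^2\rangle\le\varepsilon^2$. The mean of $f_if_{i'}$ is the product of the constant terms, because two non-zero frequencies $\lambda,\lambda'$ of $G_i,G_{i'}$ cannot satisfy $\lambda+\lambda'=0$. Since $|G_i|\le2$ and $\langle|f_i|^2\rangle\le\langle G_i^2\rangle\le4$, Cauchy–Schwarz applied to $G_iG_{i'}-f_if_{i'}=(G_i-f_i)G_{i'}+f_i(G_{i'}-f_{i'})$ shows that the upper mean of its absolute value is at most $4\varepsilon$. Let $\varepsilon\to0$. With (12) and the means and variances from Section 1,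
$$\langle G\rangle=n-p,\qquad\langle G^2\rangle=(n-p)^2+\tfrac r3. \tag{13}$$

**Step 9.2. Moments of $G$ from the deviations.** We compute the same means from Step 7.1. On $[T_j,T_{j+1})$ the function $G$ descends with slope $-1$ from $1+X_j$ to $X_{j+1}-1$, so $\int G=\frac12[(1+X_j)^2-(X_{j+1}-1)^2]$ and $\int G^2=\frac13[(1+X_j)^3-(X_{j+1}-1)^3]$ over this interval. Summing over the intervals up to $T_J$ and regrouping by $j$ (the $X_j$ are bounded, so boundary terms are $O(1)$),
$$\int_0^{T_J}G=O(1)+\sum_{j\le J}\frac{(1+X_j)^2-(X_j-1)^2}{2}=O(1)+\sum_{j\le J}2X_j,$$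
$$\int_0^{T_J}G^2=O(1)+\sum_{j\le J}\frac{(1+X_j)^3-(X_j-1)^3}{3}=O(1)+\sum_{j\le J}\Big(2X_j^2+\frac23\Big).$$
Also $T_J=2J+n-1-X_J=2J+O(1)$. Since the means in (13) exist, so do the averages $\mathbb E[X]=\lim_J\frac1J\sum_{j\le J}X_j$ and $\mathbb E[X^2]$, and
$$\langle G\rangle=\mathbb E[X],\qquad\langle G^2\rangle=\mathbb E[X^2]+\tfrac13. \tag{14}$$

**Step 9.3. $\mathbb E[X]=0$, hence $p=n$.** Now we bring in the form of $X$ from Lemma 2. Among $y_1,\dots,y_J$ the iterates of $x_i$ number $N_i(T_J)=\beta_iT_J+O(1)=2\beta_iJ+O(1)$. On them $X_j=X_{x_i}(k)$, where $k$ runs over all integers from $1$ up to some bound ($x_i$ positive), or over all such odd integers ($x_i$ negative). In (8) each $\theta_q$ is irrational, so $k\theta_q$ is equidistributed mod $1$, also along odd $k$, since $(2l-1)\theta_q=l\cdot2\theta_q-\theta_q$ and $2\theta_q$ is irrational. Hence each $s(k\theta_q)$ has average $0$ and mean square $\frac13$ along these $k$. So each $X_{x_i}$ has average $0$, and $\mathbb E[X]=0$. By (13) and (14), $p=n$.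

**Step 9.4. The bound on $r$.** It remains to bound $\mathbb E[X^2]$. By Minkowski's inequality for averages over $k$, the upper root mean square of $X_{x_i}$ is at most $\sum_q|c_q|/\sqrt3$. So its upper mean square is at most $\frac13(n-1)^2$, and at most $\frac13(n-2)^2$ if $x_i$ is negative. With $p=n$, (13) and (14) give $\frac r3=\mathbb E[X^2]+\frac13$, so
$$r=1+3\,\mathbb E[X^2]\le1+\sum_{pos}2\beta_i(n-1)^2+\sum_{neg}2\beta_i(n-2)^2,\qquad\sum_i2\beta_i=1 .$$
If there is a negative prime, the right side is strictly less than $1+(n-1)^2$, because $(n-2)^2<(n-1)^2$ for $n\ge2$. Thus $r\le(n-1)^2$, while $r\ge p+1=n+1$. If there is no negative prime, then $r=p=n$ and there are no bad orbits. Bad orbits exist exactly when a negative prime does, so this is part 2.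

For $n=2$ we have $(n-1)^2=1<3=n+1$, so there are no bad orbits and $r=2$. For $n=3$ both bounds equal $4$, and the count alone does not decide.

## 10. Dimension six: linear relations between sawtooth sequences

Let $n=3$ and suppose bad orbits exist. By Section 9, $r=4$: there are three positive primes $x_1,x_2,x_3$ and one negative prime $x_0$. We derive a contradiction by comparing two expressions for $X_x(k)$: Lemma 2, where few sawtooths occur, and the values of $G$, where too many occur.

**Lemma 4.** If $\alpha_1,\dots,\alpha_q$ are irrational, $\alpha_i\not\equiv\pm\alpha_{i'}$ mod $1$ for $i\ne i'$, and $\sum_iC_is(k\alpha_i)=0$ for all $k\ge1$, then all $C_i=0$.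

**Proof.** The point is to find a frequency seen by one sequence only. The Fourier series of $s$ is $\sum_{j\ne0}\frac1{\pi\sqrt{-1}\,j}e^{2\pi\sqrt{-1}\,ju}$. For $\alpha$ irrational, the limit of $\frac1K\sum_{k\le K}s(k\alpha)e^{-2\pi\sqrt{-1}\,k\xi}$ equals $\frac1{\pi\sqrt{-1}\,j}$ if $\xi\equiv j\alpha$ mod $1$ for some $j\in\mathbb Z\setminus\{0\}$, which is then unique, and $0$ if there is no such $j$. For trigonometric polynomials this is the average of a geometric sum. In general, approximate $s$ in $L^2$ by its partial Fourier sums; the mean square of the error along $k\alpha$ converges to its $L^2$-norm squared by Weyl equidistribution.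

Write $i\prec i'$ if $i\ne i'$ and $\alpha_{i'}\equiv j\alpha_i$ mod $1$ for some $j\in\mathbb Z$. Then $j\ne0$ since $\alpha_{i'}$ is irrational, and $j\ne\pm1$ by hypothesis, so $|j|\ge2$. A cycle, which has length at least $2$, would give $\alpha\equiv J\alpha$ mod $1$ with $|J|\ge4$, making $\alpha$ rational. So the relation has no cycles on the finite index set, and some index, say $1$, satisfies $i\not\prec1$ for all $i$. Take $\xi=\alpha_1$ in the averages of $\sum_iC_is(k\alpha_i)=0$: the terms $i\ne1$ give $0$ and the term $i=1$ gives $C_1/(\pi\sqrt{-1})$. So $C_1=0$. Induct on $q$. $\square$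

**Step 10.1. A group that records sawtooth sums.** This makes "number of sawtooths" well defined. Let $\mathcal L$ be the abelian group generated by symbols $[u]$, $u\in\mathbb R/\mathbb Z$ irrational, modulo $[-u]=-[u]$. Since $u\not\equiv-u$, it is free, with a basis obtained by choosing one element from each pair $\{u,-u\}$; give it the $\ell^1$-norm of this basis, which does not depend on the choice. Because $s(-v)=-s(v)$ for $v\notin\mathbb Z$, the map sending $[u]$ to the sequence $(s(ku))_{k\ge1}$ is well defined on $\mathcal L$, and by Lemma 4 it is injective. For example, $[u]+[v]=0$ exactly when $u\equiv-v$, and $[u]-[v]=0$ exactly when $u\equiv v$. If in a sum of $M$ terms $\pm[u]$ no two terms cancel, then all terms along a given basis element have the same sign and the norm is $M$. So a sum of $M$ such terms with norm less than $M$ contains two terms that cancel.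

By Lemma 2, the sequence $X_x$ corresponds to $-\sum c_q[\theta_q]$, of norm at most $\sum|c_q|$: at most $2$ for $x_1,x_2,x_3$, and at most $1$ for $x_0$. By injectivity the same bound holds for any other expression of $X_x$ as a sawtooth sum.

**Step 10.2. The frame of $x_j$, $j\in\{1,2,3\}$.** We evaluate $G$ at the marks of $x_j$. By Step 7.1, $X_{x_j}(k)=G(ka_j)-1$. By (12) and (2) with $n=p=3$,
$$G(T)=\sum_{i=1}^3s(Tb_i)+s\big(\tfrac{Tb_0}2+\tfrac12\big). \tag{15}$$
At $T=ka_j$ the term $i=j$ is $s(k)=1$. Using $s(u+\frac12)=s(2u)-s(u)$, for all $k\ge1$,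
$$X_{x_j}(k)=\sum_{i\ne0,j}s\big(k\tfrac{b_i}{b_j}\big)+s\big(k\tfrac{b_0}{b_j}\big)-s\big(k\tfrac{b_0}{2b_j}\big).$$
All arguments are irrational multiples of $k$, by (9). This is a signed sum of four generators with norm at most $2$, so two of them cancel. The pair $[\frac{b_0}{b_j}]-[\frac{b_0}{2b_j}]$ cannot cancel, because that would require $\frac{b_0}{2b_j}\in\mathbb Z$. So, with $\{i,i'\}=\{1,2,3\}\setminus\{j\}$ in some order, one of the following holds modulo $\mathbb Zb_j$:
$$\text{(a) }b_i\equiv\tfrac{b_0}2,\qquad\text{(b) }b_i\equiv-b_0,\qquad\text{(c) }b_i+b_{i'}\equiv0 .$$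

**Step 10.3. The frame of $x_0$.** Here the bad orbits enter. Let $k$ be odd. Then $x_0^k$ is good, so $X_{x_0}(k)=G(ka_0)-1$, and the last term of (15) at $T=ka_0$ is $s(\frac{k+1}2)=1$. Let $k$ be even. Then $x_0^k$ is bad, exactly $N(ka_0)$ good orbits precede it (no good orbit has the same action), and (7) gives $X_{x_0}(k)=n+2N(ka_0)-ka_0=G(ka_0)$; the last term of (15) is $s(\frac{k+1}2)=s(\frac12)=0$. In both cases
$$X_{x_0}(k)=\sum_{i=1}^3s\big(k\tfrac{b_i}{b_0}\big).$$
This is a sum of three generators with norm at most $n-2=1$, so two of them cancel. After renumbering $x_1,x_2,x_3$ we have $b_1+b_2\in b_0\mathbb Z$.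

**Step 10.4. The relations are incompatible.** Conditions (a)–(c) and $b_1+b_2\in b_0\mathbb Z$ depend only on ratios, so scale to $b_0=2$. By (9), $b_1,b_2,b_3$ are positive irrational numbers, and $b_2=2e-b_1$ with an integer $e\ge1$. Write $z=b_3$.

Consider Step 10.2 with $j=1$. Options (a) or (b) with $i=2$ would say $2e-b_1=w+cb_1$ with $w\in\{1,-2\}$ and $c\in\mathbb Z$. As $b_1$ is irrational this forces $2e=w\in\{1,-2\}$, which is impossible since $2e$ is a positive even integer. Options (a), (b) with $i=3$ say $z=w+cb_1$ with $w=1$ or $w=-2$. Option (c) says $2e-b_1+z\in\mathbb Zb_1$, that is, $z=-2e+cb_1$. So in all cases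
$$z=w+cb_1,\qquad c\in\mathbb Z,\quad w\in\{1,-2,-2e\}.$$
The relation $b_1+b_2=2e$ is symmetric in $1$ and $2$, so $j=2$ gives in the same way
$$z=w'+c'b_2,\qquad c'\in\mathbb Z,\quad w'\in\{1,-2,-2e\}.$$
Substituting $b_2=2e-b_1$ and comparing, the irrationality of $b_1$ gives $c=-c'$ and $w=w'+2ec'$. Since $z$ is irrational, $c\ne0$. Exchanging the roles of $1$ and $2$ if necessary, we may assume $c<0<c'$. Then $z=w+cb_1>0$ with $cb_1<0$ forces $w>0$, that is, $w=1$. So $w'=1-2ec'$ is odd, and the only odd element of $\{1,-2,-2e\}$ is $1$. Hence $w'=1$ and $2ec'=0$, so $c'=0$, a contradiction.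

So for $n=3$ there are no bad orbits, and by part 2 of the Theorem $r=3$. With the case $n=2$ from Section 9, this proves part 3 and completes the proof of the Theorem. $\blacksquare$
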